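# Gluing linear orders, and the reconstruction of functions determined by content and singletons

## Orders known only away from a pair, and only up to a group

Permutations are composed from right to left throughout.

**Definition (relative permutation).** Let $L,L'$ be linear orders on the same $m$-element set, with $L:\ y_1<\dots<y_m$. Then $\operatorname{rel}(L,L')\in S_m$ is the permutation $\pi$ such that the $i$-th element of $L'$ is $y_{\pi(i)}$.

For example, if $L$ is $a<b<c$ and $L'$ is $b<c<a$, then $\pi(1)=2$, $\pi(2)=3$, $\pi(3)=1$, so $\operatorname{rel}(L,L')=(1\,2\,3)$. If $\pi=\operatorname{rel}(L,L')$ and $\rho=\operatorname{rel}(L',L'')$, then the $i$-th element of $L''$ is the $\rho(i)$-th element of $L'$, which is $y_{\pi(\rho(i))}$. Hence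
$$\operatorname{rel}(L,L'')=\operatorname{rel}(L,L')\circ\operatorname{rel}(L',L''),\qquad \operatorname{rel}(L',L)=\operatorname{rel}(L,L')^{-1}. \tag{1}$$

**Definition (equivalent orders).** Let $K\ge 1$ and let $G$ be a subgroup of $S_K$. For linear orders $L,L'$ on a set $Y$ with $|Y|\ge K$, write $L\sim L'$ if $\operatorname{rel}(L|_P,L'|_P)\in G$ for every $K$-element subset $P\subseteq Y$.

By (1) and because $G$ is a group, $\sim$ is an equivalence relation. It is preserved when both orders are restricted to a subset of size at least $K$. Here is what it can look like for $K=3$.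

- If $G=\{\mathrm{id}\}$, then $L\sim L'$ means $L=L'$, because any two elements of $Y$ lie in a common 3-subset.
- If $G=\{\mathrm{id},(1\,2)\}$, then exchanging the first two elements $y_1,y_2$ of $L$ gives an equivalent order: a 3-subset containing both shows $(1\,2)$, any other shows the identity.
- If $G=\{\mathrm{id},(1\,3)\}$, then $L$ is equivalent to its reverse.
- If $G=\{\mathrm{id},(1\,2\,3),(1\,3\,2)\}$, then $L:\ y_1<\dots<y_N$ is equivalent to every order $y_{j+1}<\dots<y_N<y_1<\dots<y_j$, since such an order induces a cyclic shift on each 3-subset.
- If $G=S_3$, all orders are equivalent.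

Now let $X$ be a set with $n$ elements. Letters $I,J$ always denote 2-element subsets of $X$. Suppose that for each $I$ we hold a linear order $L_I$ on $X\setminus I$, and that these orders fit together up to $\sim$. Is there one order on all of $X$ behind them?

**Proposition 1 (gluing).** Let $K\ge 1$, let $G$ be a subgroup of $S_K$, let $n\ge 64(K+1)^2$, and let $L_I$ be a linear order on $X\setminus I$ for every $I$, such that
$$L_I\sim L_J\ \text{ on } X\setminus(I\cup J)\qquad\text{for all } I,J. \tag{2}$$
Then there is a linear order $L$ on $X$ with $L|_{X\setminus I}\sim L_I$ for all $I$.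

This proposition is for reconstructing a function of $n$ arguments from what remains of it when two arguments are set equal. Each way of identifying two arguments, say those in $I$, will hand us an order on the remaining arguments. The function to be reconstructed cannot distinguish some orders from others, and $G$ records this blindness. The order $L$ on $X$ will be the permutation of arguments that we are looking for.

## Content, singletons and decks

Let $A$ be a finite set with $|A|=k\ge2$ and $B$ a set with $|B|\ge2$. We consider functions $f\colon A^n\to B$ with $n\ge 2$.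

**Definition (content, singletons, cs functions).** The *content* of $\mathbf a=(a_1,\dots,a_n)\in A^n$ is the multiset $\operatorname{cont}(\mathbf a)$ of its entries. An element of $A$ is a *singleton* of $\mathbf a$ if it occurs exactly once in $\mathbf a$. A function $f\colon A^n\to B$ is *determined by content and singletons*, or *cs*, if $f(\mathbf a)=f(\mathbf b)$ whenever $\mathbf a,\mathbf b$ have the same content and their singletons occur in the same order.

"Multiset" means a multiset over $A$. We write $N(c)$ for the multiplicity of $c$ in $N$, put $S(N)=\{c: N(c)=1\}$, and write $N+c$, $N-c$ for adding or removing one copy of $c$. For cs functions we write $f(\mathbf a)=f(N,w)$, where $N=\operatorname{cont}(\mathbf a)$ and $w$ is the word listing $S(N)$ in order of appearance. For example, $\mathbf a=(2,0,1,0,3)$ has content $\{0,0,1,2,3\}$ and $w=213$; a cs function has the same value at $(0,2,1,3,0)$, but may have a different value at $(1,0,2,0,3)$.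

**Definition (similarity, minors, deck).** Functions $f,g\colon A^n\to B$ are *similar*, $f\simeq g$, if there is a permutation $\sigma$ of $\{1,\dots,n\}$ with $f(a_1,\dots,a_n)=g(a_{\sigma(1)},\dots,a_{\sigma(n)})$ for all $\mathbf a$. For $I=\{i<j\}$ the *identification minor* is
$$f_I(a_1,\dots,a_{n-1})=f(a_1,\dots,a_{j-1},a_i,a_j,\dots,a_{n-1}).$$
The *deck* of $f$ is the multiset $\operatorname{deck} f=\{\!\{ f_I/{\simeq} : I\in\binom{[n]}{2}\}\!\}$ of minors up to similarity, where $\binom{[n]}{2}$ is the set of $2$-subsets of $\{1,\dots,n\}$.

For $n=3$ the three minors are $f(a_1,a_1,a_2)$, $f(a_1,a_2,a_1)$ and $f(a_1,a_2,a_2)$.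

**Definition (reconstructibility).** A function $g\colon A^n\to B$ is a *reconstruction* of $f$ if $\operatorname{deck} g=\operatorname{deck} f$. We call $f$ *reconstructible* if $g\simeq f$ for every reconstruction $g$ of $f$. A class is *reconstructible* if all its members are; it is *weakly reconstructible* if $\operatorname{deck} f=\operatorname{deck} g$ implies $f\simeq g$ for all $f,g$ in the class.

In the weak version, the competitor $g$ is known to lie in the class; in the strong version it is arbitrary. So a reconstructible class is weakly reconstructible. The following two questions come from Erkko Lehtonen, "Content and singletons bring unique identification minors", arXiv:1707.03218 (2017). Is there, for all $A$ and $B$ as above, a number $N$ depending on $A,B$ such that for all $n\ge N$ every cs function $A^n\to B$ is reconstructible? Is there such an $N$ for which the class of cs functions $A^n\to B$ is weakly reconstructible for all $n\ge N$? Both answers are yes, and one can take $N=64k^2$, independently of $B$.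

**Theorem 2.** Let $|A|=k\ge2$, $|B|\ge2$, $n\ge64k^2$. Every cs function $f\colon A^n\to B$ is reconstructible: if $g\colon A^n\to B$ is an arbitrary function with $\operatorname{deck} g=\operatorname{deck} f$, then $g\simeq f$.

**Theorem 3.** (a) For $n\ge\max\{2k+1,(k-2)^2+4\}$ the class of cs functions $A^n\to B$ is weakly reconstructible. (b) For every $2\le n\le k+1$ it is not even weakly reconstructible; hence in both questions $N\ge k+2$ is necessary. (c) For $k=2$ it is weakly reconstructible if and only if $n\ge4$.

We put $K:=k-1$. If $n>k$, then every tuple in $A^n$ has a repeated entry, and $|S(N)|\le K$ for every $N$ of size $n$, because $|S(N)|=k$ would force $n=k$.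

## All cards of a cs function coincide

**Lemma 4.** Let $n\ge2$, let $f\colon A^n\to B$ be cs, and put $h(x_1,\dots,x_{n-1})=f(x_1,x_1,x_2,\dots,x_{n-1})$. Then $f_I\simeq h$ for all $I$. Consequently, a function $g\colon A^n\to B$ satisfies $\operatorname{deck} g=\operatorname{deck} f$ if and only if $g_I\simeq h$ for every $I$.

**Proof.** Let $I=\{i<j\}$. Then $f_I(\mathbf a)$ is the value of $f$ at a tuple with content $\operatorname{cont}(\mathbf a)+a_i$. Its singletons are the singletons of $\mathbf a$ different from $a_i$, in the order in which they stand in $\mathbf a$. The tuple $(a_i,a_i,a_1,\dots,a_{i-1},a_{i+1},\dots,a_{n-1})$ has the same content and the same singletons in the same order. So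
$$f_I(\mathbf a)=h(a_i,a_1,\dots,a_{i-1},a_{i+1},\dots,a_{n-1}),$$
and $f_I\simeq h$. The deck of $f$ is thus $\binom n2$ copies of the class of $h$. $\square$

## Small arities, by hand

The smallest interesting case is $A=\{0,1\}$, $n=3$. Let $0,1$ also denote two elements of $B$. Let $f$ be $1$ exactly at the tuples of content $\{0,0,1\}$, and $g$ be $1$ exactly at those of content $\{0,1,1\}$; otherwise the value is $0$. Both are cs. Now $f(x_1,x_1,x_2)=1$ iff $(x_1,x_2)=(0,1)$, and $g(x_1,x_1,x_2)=1$ iff $(x_1,x_2)=(1,0)$. These two functions are similar, so the decks agree by Lemma 4. But permuting arguments preserves contents, so $f\not\simeq g$. The failure has a clear cause: on a card, the argument that stands for two arguments is no longer marked, and $g$ uses a different one than $f$ does. The same works in general.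

**Proof of Theorem 3(b).** Let $A=\{0,\dots,k-1\}$, and let $0,1$ also denote two elements of $B$.

Let $2\le n\le k$. Take $f$ constant $0$, and let $g$ be $1$ exactly at $(0,1,\dots,n-1)$ and $0$ elsewhere. Both are cs, since all entries of $(0,1,\dots,n-1)$ are singletons and their order determines the tuple. An identification minor only sees tuples with a repeated entry, so all minors of both functions are constant $0$. Yet $f\not\simeq g$.

Let $n=k+1$. Put $f(\mathbf a)=1$ iff $\mathbf a$ has content $\{0,0,1,2,\dots,k-1\}$ and singletons in the order $1,2,\dots,k-1$. Put $g(\mathbf a)=1$ iff $\mathbf a$ has content $\{1,1,0,2,\dots,k-1\}$ and singletons in the order $0,2,3,\dots,k-1$. All other values are $0$. Both are cs. In $f(x_1,x_1,x_2,\dots,x_k)$ the entry $x_1$ is repeated, so value $1$ forces $x_1=0$ and then $(x_2,\dots,x_k)=(1,\dots,k-1)$. Hence the card of $f$ is $1$ exactly at $(0,1,2,\dots,k-1)$, and likewise the card of $g$ is $1$ exactly at $(1,0,2,\dots,k-1)$. Swapping the first two arguments shows that the cards are similar, so the decks agree. Since $f,g$ take the value $1$ at different contents, $f\not\simeq g$. $\square$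

## Weak reconstruction from one card

If $g$ is also cs, one card carries enough information. We need a classical tool.

**Theorem 5 (Erdős–Szekeres).** Let $a,b\ge1$ and let $L,L'$ be linear orders on a set with more than $(a-1)(b-1)$ elements. Then there is an $a$-subset on which they agree or a $b$-subset on which they are opposite.

**Proof.** Label each $x$ by the pair consisting of the largest size of a set with $L$-last element $x$ on which the orders agree, and the largest size of a set with $L$-last element $x$ on which they are opposite. If $x$ precedes $y$ in $L$, then $y$ has a larger first label (if $x$ precedes $y$ also in $L'$) or a larger second label (otherwise). So labels are distinct, and some label lies outside $[1,a-1]\times[1,b-1]$. $\square$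

**Proof of Theorem 3(a).** Let $f,g$ be cs with equal decks, $n\ge\max\{2k+1,(k-2)^2+4\}$. By Lemma 4 their cards $h_f,h_g$ are similar:
$$h_f(x)=h_g(x_{\tau(1)},\dots,x_{\tau(n-1)})\quad\text{for some }\tau\in S_{n-1}.$$

**Step 1: find places on which the two cards read words compatibly.** Let $p=\tau(1)$ and $V=\{1,\dots,n-1\}\setminus\{1,p\}$, so $|V|\ge n-3\ge(k-2)^2+1$. By Theorem 5 with $a=b=k-1$ there is a $(k-1)$-subset $P\subseteq V$ on which the natural order and the order $\tau(2),\tau(3),\dots,\tau(n-1)$ agree or are opposite. In the opposite case let $g^*(a_1,\dots,a_n)=g(a_n,\dots,a_1)$, which is cs and similar to $g$; in the other case let $g^*=g$.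

**Step 2: compare values.** Let $N$ be a multiset of size $n$ and $w$ a listing of $S(N)$, so $|w|\le k-1$. Since $n>2k$, some $c$ has $N(c)\ge3$. Choose $x\in A^{n-1}$ with content $N-c$, with $x_1=x_p=c$, with the letters of $w$ placed increasingly on places of $P$, and everything else anywhere. This is possible because $(N-c)(c)\ge2$. Then $h_f(x)=f(x_1,x_1,x_2,\dots)=f(N,w)$. On the other side, $h_g(x_{\tau(1)},\dots)$ repeats $x_p=c$, so its content is also $N$, and the singletons are read in the order of $\tau$: the value is $g(N,w)$ or $g(N,w^{\mathrm{rev}})$ in the two cases, that is, $g^*(N,w)$. Hence $f=g^*\simeq g$. $\square$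

**Proof of Theorem 3(c).** For $k=2$, part (a) covers $n\ge5$ and part (b) covers $n\le3$. Let $n=4$, $A=\{0,1\}$, and $f,g$ cs with equal decks. A 4-tuple over $\{0,1\}$ has at most one singleton, so $f,g$ depend only on the content. Let $f_j,g_j$ be their values at tuples with $j$ ones. With $\tau$ and $p=\tau(1)$ as above, $f(\operatorname{cont}(x)+x_1)=g(\operatorname{cont}(x)+x_p)$ for all $x\in A^3$.

If $p=1$, every $N$ has an element $c$ with $N(c)\ge2$; taking $x$ of content $N-c$ with $x_1=c$ gives $f(N)=g(N)$. So $f=g$.

If $p\ne1$, put $x_1=c$, $x_p=d$, $\operatorname{cont}(x)=N-c$. We get $f(N)=g(N-c+d)$ whenever $d=c$ and $N(c)\ge3$, or $d\ne c$, $N(c)\ge2$ and $N(d)\ge1$. The case $c=d$ gives $f_j=g_j$ for $j=0,1,3,4$. The case $c\neq d$ gives $f_2=g_3$ (with $c=0$, $d=1$, $N=\{0,0,1,1\}$) and $f_3=g_2$ (with $c=1$, $d=0$, $N=\{0,1,1,1\}$). So $g_2=f_3=g_3=f_2$, and $f=g$. $\square$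

## Reading an arbitrary reconstruction through a pair

Now let $f$ be cs, $g$ arbitrary, $\operatorname{deck} g=\operatorname{deck} f$, and $X=\{1,\dots,n\}$. From here on $n\ge64k^2$. We translate $g_I\simeq h$ into a statement about $g$.

Let $X/I=(X\setminus I)\cup\{I\}$; its $n-1$ members are called blocks. A tuple $\mathbf a$ constant on $I=\{i<j\}$ is a map $X/I\to A$, and $g(\mathbf a)$ is the value of $g_I$ at $\mathbf a$ with the $j$-th entry removed; the arguments of $g_I$ correspond to the blocks. Since $g_I\simeq h$, there are a block $p_I$ (the one put into the first argument of $h$) and a linear order $M_I$ on $(X/I)\setminus\{p_I\}$ (the order in which the other blocks go into the remaining arguments of $h$) such that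
$$g(\mathbf a)=f(\text{value at }p_I\text{, twice; then the values of the other blocks in the order }M_I).$$
We fix one such choice of $p_I$ and $M_I$ for each $I$. There are two cases.

- If $p_I=I$, call $I$ *good*. Then $g(\mathbf a)=f(\operatorname{cont}(\mathbf a),w)$, where $w$ lists the singletons of $\mathbf a$ according to $L_I:=M_I$, a linear order on $X\setminus I$.
- If $p_I\in X\setminus I$, call $I$ *bad*. Let $c$ be the value of $\mathbf a$ on $I$ and $d=a_{p_I}$. Then $g(\mathbf a)=f(N,w)$, where $N=\operatorname{cont}(\mathbf a)-c+d$ and $w$ lists $S(N)$ in the order $M_I$ of the blocks at which these elements occur.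

The content in the bad case is right because $f$ receives the block values plus one extra copy of $d$, while $\operatorname{cont}(\mathbf a)$ consists of the block values plus one extra copy of $c$. In both cases the content used by $f$ has the same support as $\mathbf a$.

In the example with $n=3$ above, take $I=\{1,2\}$. There $g(x_1,x_1,x_2)=h(x_2,x_1)$, so $p_I=3$ and $I$ is bad. At $\mathbf a=(1,1,0)$ we have $c=1$, $d=0$ and $N=\{1,1,0\}-1+0=\{0,0,1\}$; the only singleton of $N$ is $1$, and it occurs at the block $I$ itself.

For $k=2$ the good case is immediate: if all $I$ are good, each $\mathbf a$ is constant on some $I$, has at most one singleton, and so $g(\mathbf a)=f(\operatorname{cont}(\mathbf a))=f(\mathbf a)$. For larger $k$, different pairs may read the singletons in different orders; and first we must dispose of bad pairs.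

## A bad pair makes $f$ depend only on the support

**Lemma 6.** If some $I$ is bad, then $f(N,w)$ depends only on the support of $N$, and $g=f$.

The mechanism: a bad pair changes the content by $-c+d$, while a second pair, read on the same tuple, does not change it. So $f$ cannot notice the change.

**Step 1: choose two pairs that see different contents.** We claim that there are disjoint $I,J$ with $I$ bad and $J$ either good or bad with $p_J\notin I$. Let $I$ be bad. If no $J$ disjoint from $I$ works, then all $J$ disjoint from $I$ are bad with $p_J\in I$. Take $J,J'$ with $I,J,J'$ pairwise disjoint. Then $J$ is bad, and $J'$ is bad with $p_{J'}\in I$, so $p_{J'}\notin J$: the pair $(J,J')$ works.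

Fix such $(I,J)$. Let $Z=J\cup\{p_I\}$, together with $p_J$ if $J$ is bad. Then $|Z|\le4$ and $Z\cap I=\emptyset$. Let $V=X\setminus(I\cup Z)$, so $|V|\ge n-6$. Let $\mathbf a$ be equal to $c$ on $I$ and to $d\ne c$ on $Z$. Read through $J$, the content used is $\operatorname{cont}(\mathbf a)$; if $J$ is bad, this holds because it is $\operatorname{cont}(\mathbf a)-d+d$. Read through $I$, it is $\operatorname{cont}(\mathbf a)-c+d$. So
$$f(\operatorname{cont}(\mathbf a),w)=g(\mathbf a)=f(\operatorname{cont}(\mathbf a)-c+d,\,w'), \tag{3}$$
where $w$ is some listing of the singletons and $w'$ is the one given by $M_I$.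

**Step 2: remove a singleton.** *Let $N'$ have size $n$, $N'(d)\ge5$, $S(N')\ne\emptyset$, and let $w'$ be any listing of $S(N')$. Then $f(N',w')=f(N'-d+c,w)$ for some $c\in S(N')$ and some listing $w$ of $S(N')\setminus\{c\}=S(N'-d+c)$.*

Let $|w'|=m+1$. Since $d\notin S(N')$, we have $m\le k-2$. In $M_I$ let $\ell$ elements of $V$ precede the block $I$ and $r$ follow it; then $\ell+r=|V|\ge n-6\ge m$. Let $\lambda=\min(\ell,m)$. Then $m-\lambda\le r$: either $\lambda=m$, or $\lambda=\ell$ and $m\le\ell+r$. Let $c$ be the $(\lambda+1)$-st letter of $w'$. Put the first $\lambda$ letters of $w'$ on elements of $V$ before $I$, in $M_I$-increasing order; put $c$ on both elements of $I$; put the last $m-\lambda$ letters on elements of $V$ after $I$, in increasing order; put $d$ on $Z$; and fill the remaining places of $V$ with the remaining elements of $N:=N'-d+c$. This is possible since $N(c)=2$ and $N(d)\ge4\ge|Z|$. The elements used for filling are not singletons of $N'$. The resulting $\mathbf a$ has content $N$, and $N-c+d=N'$. Read through $I$, the singletons of $N'$ appear exactly in the order $w'$, with $c$ at the block $I$. So (3) is the claim.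

**Step 3: move mass between non-singletons.** *If $N$ of size $n$ has no singletons, $N(c)\ge3$, $N(d)\ge4$, $c\ne d$, then $f(N)=f(N-c+d)$.* Put $c$ on $I$, $d$ on $Z$, and the rest anywhere. Both contents in (3) are singleton-free, so no words occur.

**Step 4: singleton-free contents.** Let $N$ be singleton-free with support $T$, and choose $d$ with $N(d)\ge n/k\ge4$. Applying Step 3 repeatedly, reduce every other multiplicity to $2$. So $f(N)=f(N_{T,d})$, where $N_{T,d}$ has size $n$, support $T$, and multiplicity $2$ at all elements of $T\setminus\{d\}$. To compare two choices $d\ne d'$ in $T$, let $N^*$ have support $T$, $N^*(d)=4$, multiplicity $2$ on $T\setminus\{d,d'\}$, and $N^*(d')=n-4-2(|T|-2)\ge4$. Reducing toward $d$ and toward $d'$ by Step 3 gives $f(N_{T,d})=f(N^*)=f(N_{T,d'})$. So $f(N)=\psi(T)$ for all singleton-free $N$ with support $T$.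

**Step 5: all contents, and $g$.** For arbitrary $(N,w)$ choose $d$ with $N(d)\ge n/k\ge k+3$ and apply Step 2 until no singleton is left. This takes at most $k-1$ applications, each lowers the multiplicity of $d$ by one, so before each application that multiplicity is at least $k+3-(k-2)=5$, as required. The support does not change. So $f(N,w)=\psi(\operatorname{supp}N)$ always. Finally, every $\mathbf a\in A^n$ is constant on some 2-set, so $g(\mathbf a)$ is a value of $f$ at a content with the same support as $\mathbf a$. Hence $g(\mathbf a)=\psi(\operatorname{supp}\mathbf a)=f(\mathbf a)$. $\square$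

## The group of a cs function

From now on all $I$ are good. Each $I$ has its order $L_I$ on $X\setminus I$, and $g(\mathbf a)$ is obtained from $f$ by reading singletons along $L_I$ whenever $\mathbf a$ is constant on $I$. We build the group $G$ that expresses what $f$ does not see.

**Definition (the groups $G_N$, $G_m$, $G$).** For a word $w$ of length $m$ and $\pi\in S_m$ let $(w\circ\pi)_i=w_{\pi(i)}$. For a multiset $N$ of size $n$ with $|S(N)|=m$ let
$$G_N=\{\pi\in S_m: f(N,w\circ\pi)=f(N,w)\text{ for all listings } w\text{ of }S(N)\}.$$
Let $G_m$ be the intersection of all $G_N$ with $|S(N)|=m$, for $0\le m\le K=k-1$. Let $G\subseteq S_K$ be the set of all $\operatorname{rel}(L,L')$, where $L,L'$ are orders on a $K$-set such that $\operatorname{rel}(L|_P,L'|_P)\in G_{|P|}$ for all subsets $P$ of that $K$-set.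

Since $(w\circ\pi)\circ\rho=w\circ(\pi\circ\rho)$, the set $G_N$ is closed under products, hence a subgroup of $S_m$; so is $G_m$. The permutation $\operatorname{rel}(L,L')$ determines $(L,L')$ up to a bijection of the ground set, so the condition defining $G$ depends only on $\operatorname{rel}(L,L')$. By (1), applied to the $K$-set and to each $P$, the set $G$ is closed under products, so it is a subgroup of $S_K$.

For example, let $A=B=\{0,1,2,3\}$, so $K=3$, and let $f(N,w)$ be the last letter of $w$ if $|S(N)|=3$ and $0$ otherwise. Then $G_m=S_m$ for $m\le2$, and $G=G_3=\{\pi:\pi(3)=3\}=\{\mathrm{id},(1\,2)\}$. With the middle letter instead, $G=\{\mathrm{id},(1\,3)\}$. If instead $f(N,w)=1$ when $|S(N)|=3$ and $w$ is a cyclic shift of the increasing listing of $S(N)$, and $f=0$ otherwise, then $f$ tests whether $w$ is an even permutation of that listing, so $G$ is the group generated by $(1\,2\,3)$.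

**Lemma 7 (consistency).** If $P\subseteq X\setminus(I\cup J)$ and $|P|=m\le K$, then $\operatorname{rel}(L_I|_P,L_J|_P)\in G_m$. Consequently the orders $L_I$ satisfy (2) for the group $G$.

**Proof.** Let $|S(N)|=m$. As $n>3k$, some $c$ has $N(c)\ge4\ge|I\cup J|$. Label $P$ bijectively by $S(N)$, in any way, put $c$ on $I\cup J$, and fill the other places with the remaining elements of $N$. This tuple $\mathbf a$ is constant on $I$ and on $J$ and has content $N$. If $w$ is the word read on $P$ along $L_I$, then the word read along $L_J$ is $w\circ\pi$ with $\pi=\operatorname{rel}(L_I|_P,L_J|_P)$. Reading $g(\mathbf a)$ through $I$ and through $J$ gives $f(N,w)=f(N,w\circ\pi)$. Here $w$ is arbitrary because the labelling is. So $\pi\in G_N$ for every such $N$. For (2), take a $K$-subset of $X\setminus(I\cup J)$ and apply the first statement to all its subsets. $\square$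

**Proof of Theorem 2 from Proposition 1.** If some $I$ is bad, Lemma 6 gives $g=f$. Otherwise Lemma 7 and Proposition 1 (note $n\ge64k^2=64(K+1)^2$) give an order $L:\ x_1<\dots<x_n$ on $X$ with $L|_{X\setminus I}\sim L_I$ for all $I$. Let $\mathbf a\in A^n$ have content $N$ and singletons at the positions $P$. Then $\mathbf a$ is constant on some $I$, $P\cap I=\emptyset$ and $|P|\le K$. Extend $P$ to a $K$-subset of $X\setminus I$. On that $K$-subset the relative permutation of $L$ and $L_I$ lies in $G$, so by the definition of $G$ we have $\operatorname{rel}(L|_P,L_I|_P)\in G_{|P|}\subseteq G_N$. Therefore $g(\mathbf a)$, which is $f(N,\cdot)$ at the singletons listed along $L_I$, equals $f(N,\cdot)$ at the singletons listed along $L$. That is, $g(\mathbf a)=f(a_{x_1},\dots,a_{x_n})$ for all $\mathbf a$, so $g\simeq f$. $\square$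

It remains to prove Proposition 1. If $G=S_K$, any $L$ works. This covers $K=1$. So **from now on $G\ne S_K$**, hence $K\ge2$.

## Where pairwise comparison breaks down

The obvious definition of $L$ is: $x<y$ iff $x<_{L_I}y$ for some $I$ disjoint from $\{x,y\}$. If $G=\{\mathrm{id}\}$, this works. Then (2) says that $L_I$ and $L_J$ agree on $X\setminus(I\cup J)$, so the choice of $I$ does not matter; given $x,y,z$, a pair $I$ avoiding all three shows that $<$ is a linear order on them; and $L|_{X\setminus I}=L_I$. This settles $K=2$, since $S_2$ has no proper subgroup other than $\{\mathrm{id}\}$.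

For $K=3$ the definition already fails to make sense. Take the last-letter function above and $g=f$. For each $I$ we may take for $L_I$ the natural order of $X\setminus I$ or that order with its first two elements exchanged: a word of three singletons then keeps its last letter, and with fewer singletons the value is $0$. If we choose one version for $I=\{3,4\}$ and the other for $J=\{5,6\}$, then $L_I$ and $L_J$ disagree on $\{1,2\}$. For the cyclic-shift function, $L_I$ may be any cyclic rotation of the natural order, and then any two elements can be ordered either way. For the middle-letter function, $L_I$ may be reversed. The point of failure is that (2) controls only $K$-subsets, and these only up to $G$; it need not control any single pair.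

However, these examples suggest that the ambiguity is limited: up to a reversal, either the order is scrambled near its ends, or it is rotated. We shall prove that this is always so. Suppose an element $y$ moves past elements that keep their mutual order. A $K$-subset containing $y$ then exhibits a cycle in $G$, and by varying how many unmoved elements we take before and after $y$, we shift this cycle through $\{1,\dots,K\}$. In the middle of the order there is enough room to generate all of $S_K$, which is excluded.

## How far an element can move

Notation: $\zeta=(1\,2\,\dots\,K)$, $t_i=(i\ \ i{+}1)$, $r$ is the reversal $i\mapsto K+1-i$ in $S_K$, and $\operatorname{rev}L$ is the reverse of $L$. Since $\operatorname{rel}(L|_P,\operatorname{rev}L|_P)=r$ for every $K$-set $P$, we have $\operatorname{rev}L\sim L$ if $r\in G$. Recall that $t_1,\dots,t_{K-1}$ generate $S_K$. So do $\zeta$ and any one $t_i$, because conjugating by powers of $\zeta$ yields all $t_j$; and so do $\zeta$ and $(1\,K)$, because $\zeta(1\,K)\zeta^{-1}=(1\,2)$.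

**Lemma 8.** Let $G\ne S_K$ and $L\sim L'$ on $Y$. Let $Q=\{q_1<\dots<q_M\}\subseteq Y$ with $M\ge3K$ and $L|_Q=L'|_Q$. For $y\in Y\setminus Q$ let $i(y),i'(y)$ be the number of elements of $Q$ below $y$ in $L$ and in $L'$.

(a) If $i(y)\ne i'(y)$, then both are $\le2K$; or both are $\ge M-2K$; or $\{i(y),i'(y)\}=\{0,M\}$ and $\zeta\in G$.

(b) If $\zeta\in G$, then $i(y)=i'(y)$ or $\{i(y),i'(y)\}=\{0,M\}$.

(c) If $y\ne z$ in $Y\setminus Q$ satisfy $i(y)=i'(y)=i(z)=i'(z)=:i$, and either $K\le i\le M-K$ or $\zeta\in G$, then $L,L'$ order $y,z$ in the same way.

**Step 1: the cycles produced by a moving element.** By symmetry in $L,L'$ let $i:=i(y)<i':=i'(y)$. Suppose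
$$0\le\alpha\le i,\quad 1\le t\le i'-i,\quad 0\le\beta\le M-i',\quad \alpha+t+\beta=K-1. \tag{4}$$
Let $P$ consist of $y$, of $\alpha$ of the $q$'s of index $\le i$, of $t$ with index in $(i,i']$, and of $\beta$ with index $>i'$. In $L$, the element $y$ has position $\alpha+1$ in $P$, directly before the $t$ middle $q$'s; in $L'$ it stands directly after them. So
$$\operatorname{rel}(L|_P,L'|_P)=(\alpha{+}1\ \ \alpha{+}2\ \dots\ \alpha{+}t{+}1)\in G.$$

**Step 2: long moves.** Let $i'-i\ge K-1$. With $t=K-1$, $\alpha=\beta=0$ we get $\zeta\in G$. If $K=2$, then $\zeta=t_1$ and $G=S_2$, a contradiction; so $K\ge3$. If $i\ge1$, then $(\alpha,t,\beta)=(1,K-2,0)$ gives $(2\,\dots\,K)\in G$. The product $\zeta(2\,\dots\,K)^{-1}$ sends $1\mapsto2$, $2\mapsto K\mapsto1$, and $j\mapsto j-1\mapsto j$ for $j\ge3$, so it is $(1\,2)$. Then $G=S_K$, a contradiction. If $i'\le M-1$, then $(\alpha,t,\beta)=(0,K-2,1)$ gives $(1\,\dots\,K{-}1)\in G$. The product $\zeta(1\,\dots\,K{-}1)^{-1}$ sends $1\mapsto K-1\mapsto K$, $K\mapsto1$, and fixes the other points, so it is $(1\,K)$, and again $G=S_K$, a contradiction. So $i=0$ and $i'=M$.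

**Step 3: short moves.** Let $i'-i\le K-2$. With $t=1$, (4) gives $t_{\alpha+1}\in G$ whenever $0\le\alpha\le K-2$, $\alpha\le i$ and $K-2-\alpha\le M-i'$. If $i\ge K-2$ and $M-i'\ge K-2$, then all $t_j\in G$, a contradiction. So either $i\le K-3$, and then $i<i'\le2K$; or $M-i'\le K-3$, and then $i'>i\ge M-2K$. With Step 2 this proves (a). If $\zeta\in G$, then $i+(M-i')\ge3K-(K-2)\ge K-2$, so $\alpha=\min(i,K-2)$ is allowed and $G$ contains $\zeta$ and some $t_j$, a contradiction. So for $\zeta\in G$ only Step 2 occurs, which proves (b).

**Step 4: two elements in one gap.** For (c), suppose $y,z$ are ordered differently by $L$ and $L'$. Let $P$ consist of $y$, $z$, of $\alpha$ of the $q$'s of index $\le i$ and of $K-2-\alpha$ with index $>i$. Then $\operatorname{rel}(L|_P,L'|_P)=t_{\alpha+1}\in G$. If $K\le i\le M-K$, all $0\le\alpha\le K-2$ are possible, so $G=S_K$. If $\zeta\in G$, at least one $\alpha$ is possible because $M\ge K$, and again $G=S_K$. Both are contradictions. $\square$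

## Scrambled ends or rotations

Put $s=2K^2$.

**Definition (agreement up to the ends).** For orders on $Y$ with $|Y|\ge2s$, write $L\approx L'$ if $L,L'$ have the same set $F$ of first $s$ elements, the same set $E$ of last $s$ elements, and agree on $Y\setminus(F\cup E)$.

This is an equivalence relation. If $L\approx L'$, then two elements ordered differently by $L$ and $L'$ are both in $F$ or both in $E$. In particular, for $u\in Y\setminus(F\cup E)$ the set $\{x:x<u\}$ is the same for $L$ and $L'$. For instance, exchanging $y_1$ and $y_2$ gives $L\approx L'$; a proper rotation of a long order does not, since it changes the first $s$ elements.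

**Definition (rotation).** A *rotation* of $y_1<\dots<y_N$ is an order $y_{j+1}<\dots<y_N<y_1<\dots<y_j$. Inverses and compositions of rotations are rotations, and rotations restrict to rotations on subsets.

**Lemma 9.** Let $G\ne S_K$ and $L\sim L'$ on $Y$, $|Y|\ge64K^2$.

(A) If $\zeta\notin G$, then $L\approx L'$, or ($r\in G$ and $L\approx\operatorname{rev}L'$).

(B) If $\zeta\in G$, then $L'$ is a rotation of $L$, or ($r\in G$ and $\operatorname{rev}L'$ is a rotation of $L$).

**Step 1: a long set of agreement.** As $64K^2>(8K-1)^2$, Theorem 5 gives an $8K$-subset on which $L,L'$ agree or are opposite. If they are opposite there, then a $K$-subset of it shows $r\in G$, hence $\operatorname{rev}L'\sim L'\sim L$, and we replace $L'$ by $\operatorname{rev}L'$. So assume that $L,L'$ agree on a set of size at least $8K$. We prove the first alternative in each part.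

**Step 2: for (A), agreement in the middle.** Let $\zeta\notin G$, and let $Q=\{q_1<\dots<q_M\}$ be a *largest* set on which $L,L'$ agree, so $M\ge8K$. For $y\notin Q$, Lemma 8(a) gives $i(y)\le2K\iff i'(y)\le2K$ and $i(y)\ge M-2K\iff i'(y)\ge M-2K$. Hence $D:=\{y:y<q_{2K+1}\}$ and $E_0:=\{y:y>q_{M-2K}\}$ are the same sets for $L$ and $L'$. Let $W=Y\setminus(D\cup E_0)$. In both orders $D$ precedes $W$, which precedes $E_0$. For $y\in W\setminus Q$ we have $2K<i(y),i'(y)<M-2K$, so $i(y)=i'(y)$ by Lemma 8(a). Together with Lemma 8(c) for elements in the same gap, $L$ and $L'$ agree on $W$.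

**Step 3: for (A), the ends are short.** Let $R=D\setminus Q$. Suppose $L,L'$ were opposite on a $K$-subset $R''\subseteq R$. For $2\le t\le K$ take $t$ elements of $R''$ and $K-t$ of the elements $q_j$, $j>2K$, which follow all of $D$ in both orders. This shows that $G$ contains the reversal $r_t$ of $\{1,\dots,t\}$ (fixing all larger points). Now $r_2=t_1$ and $r_tt_1r_t=(t\ \ t{-}1)=t_{t-1}$, so $G=S_K$, a contradiction. Suppose $L,L'$ agreed on $R'\subseteq R$ with $|R'|=2K+1$. Then they would agree on $R'\cup\{q_{2K+1},\dots,q_M\}$, which has $M+1$ elements, contradicting the maximality of $Q$. By Theorem 5 with $a=2K+1$, $b=K$ we get $|R|\le2K(K-1)$, so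
$$|D|\le2K+2K(K-1)=2K^2=s.$$
For $E_0$ we reverse both orders. By (1), $\operatorname{rel}(\operatorname{rev}L|_P,\operatorname{rev}L'|_P)=r\operatorname{rel}(L|_P,L'|_P)\,r$ for $K$-sets $P$. So $\operatorname{rev}L$ and $\operatorname{rev}L'$ are equivalent with respect to the group $rGr\ne S_K$; $Q$ is again a largest set of agreement; and $E_0$ is the set of elements preceding the $(2K+1)$-st element of $Q$ in the reversed orders. The argument bounding $|D|$ used only these properties, so $|E_0|\le s$.

**Step 4: for (A), conclusion.** Since $|Y|\ge2s$ and $|D|,|E_0|\le s$, the first $s$ elements in each order are $D$ and the first $s-|D|$ elements of $W$ in the common order; similarly the last $s$ elements are $E_0$ and the last $s-|E_0|$ elements of $W$. All other elements lie in $W$, where the orders agree. So $L\approx L'$.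

**Step 5: for (B), align the starting points.** Let $\zeta\in G$. A rotation of $L$ is $\sim L$, since on a $K$-subset it induces a rotation, whose rel is a power of $\zeta$. Let $Q$ be a set with $|Q|=M\ge8K$ on which $L,L'$ agree, with least element $q_1$, and let $\hat L,\hat L'$ be the rotations of $L,L'$ with first element $q_1$. Then $\hat L\sim L\sim L'\sim\hat L'$. Only elements below $q_1$ were moved to the end, and none of them is in $Q$, so $\hat L|_Q=L|_Q=L'|_Q=\hat L'|_Q$. Every $y\notin Q$ lies above $q_1$ in both $\hat L$ and $\hat L'$, so neither count is $0$, and Lemma 8(b) puts $y$ in the same gap of $Q$ in both orders. By Lemma 8(c), elements in the same gap are ordered equally. So $\hat L=\hat L'$, and $L'$ is a rotation of $L$. $\square$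

## Gluing when the full cycle belongs to $G$

We prove Proposition 1 with $G\ne S_K$, $K\ge2$, $n\ge64(K+1)^2$ and $s=2K^2$. Note that
$$n-4\ge64K^2,\quad n\ge6s+8,\quad n-2\ge2s+22,\quad n-4-2s\ge K. \tag{5}$$
In particular Lemma 9 applies on every $X\setminus(I\cup J)$. If $r\in G$, replacing some $L_I$ by $\operatorname{rev}L_I$ affects neither (2) nor the conclusion, since $\operatorname{rev}L_I\sim L_I$.

Let $\zeta\in G$. Rotations of an order differ, but they define the same cyclic order; so cyclic orders are what we glue.

**Definition (cyclic triples).** For an order $L$ let $C_L$ be the set of triples $(x,y,z)$ of distinct elements with $x<y<z$, $y<z<x$ or $z<x<y$.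

For $L:\ a<b<c$ this is $\{(a,b,c),(b,c,a),(c,a,b)\}$. For two orders on the same finite set, $C_L=C_{L'}$ iff they are rotations of each other. Indeed, rotations do not change $C_L$. Conversely, rotate both to start with the same element $e$; then, for $y,z\ne e$, we have $y<z$ iff $(e,y,z)\in C$, so the rotated orders coincide. Also, if the set has at least three elements, then $C_L\ne C_{\operatorname{rev}L}$: if $x<y<z$ in $L$, then $(x,y,z)$ is in the first set but not in the second.

**Step 1: orient all $L_I$ alike.** Fix $I_0$. By Lemma 9(B), after reversing some $L_I$ (only if $r\in G$), each $L_I$ restricted to $X\setminus(I\cup I_0)$ is a rotation of the restriction of $L_{I_0}$. Now let $I,J$ be arbitrary. By Lemma 9(B), on $X\setminus(I\cup J)$ the order $L_I$ is a rotation of $L_J$ or of $\operatorname{rev}L_J$. The latter is impossible: on $X\setminus(I\cup J\cup I_0)$, which has at least 3 elements, both $L_I$ and $L_J$ have the cyclic triples of $L_{I_0}$, and these differ from the cyclic triples of the reverse.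

**Step 2: glue the cyclic orders.** By Step 1, for distinct $x,y,z\in X$ the relation
$$C(x,y,z):\iff (x,y,z)\in C_{L_I}\text{ for some (equivalently, any) } I \text{ disjoint from }\{x,y,z\}$$
is well defined on $X$.

**Step 3: cut the cyclic order open.** Fix $e\in X$. Let $e$ be the first element of $L$, and for $y,z\ne e$ put $y<_Lz$ iff $C(e,y,z)$. For any $x,y,z$ choose $I$ disjoint from $\{e,x,y,z\}$. On $\{e,x,y,z\}$ the relation $<_L$ coincides with the rotation of $L_I$ starting at $e$. So $L$ is a linear order, and $C_L=C$.

**Step 4: verify.** For each $I$, the cyclic triples of $L|_{X\setminus I}$ are the triples of $C$ in $X\setminus I$, which are $C_{L_I}$. So $L|_{X\setminus I}$ is a rotation of $L_I$, and since $\zeta\in G$, $L|_{X\setminus I}\sim L_I$.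

## Gluing when the full cycle is not in $G$

Let $\zeta\notin G$. Now the middle of each order is reliable. We take a pair $\{u,v\}$ of middle elements: the order $L_{\{u,v\}}$ misses only $u$ and $v$, and all other orders agree on where $u$ and $v$ must go.

**Step 1: orient all $L_I$ alike.** Fix $I_0$. By Lemma 9(A), after reversing some $L_I$ (only if $r\in G$), $L_I\approx L_{I_0}$ on $X\setminus(I\cup I_0)$ for all $I$. We claim that then $L_I\approx L_J$ on $X\setminus(I\cup J)$ for all $I,J$. Otherwise $L_I\approx\operatorname{rev}L_J$ there, by Lemma 9(A). Now $L_I$ and $L_J$ each agree with $L_{I_0}$ outside $2s$ elements, so they agree with each other on a subset of $X\setminus(I\cup J\cup I_0)$ of size at least $n-6-4s$. Moreover, $L_I$ and $\operatorname{rev}L_J$ agree on all of $X\setminus(I\cup J)$ but $2s$ elements. So $L_J$ and $\operatorname{rev}L_J$ agree on a set of at least $n-6-6s\ge2$ elements, which is impossible.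

**Step 2: choose two middle elements.** Since $n-2\ge2s+22$, we can choose $u\ne v$ in $X\setminus I_0$ each having at least $s+10$ elements before it and after it in $L_{I_0}$ (positions $s+11$ and $s+12$). *If $u\notin J$, then in $L_J$ at least $s+8$ elements precede $u$ and at least $s+8$ follow it.* Indeed, on $Y=X\setminus(J\cup I_0)$ the element $u$ has at least $s+8$ elements of $Y$ before and after it in $L_{I_0}$, so it is not among the first or last $s$; since $L_J\approx L_{I_0}$ on $Y$, the elements of $Y$ before $u$, and those after $u$, are the same in $L_J$. The same holds for $v$.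

**Step 3: the place of $u$ and $v$ is unambiguous.** *For $x\ne u$, whether $x<_{L_J}u$ is the same for all $J$ avoiding $u$ and $x$.* For two such $J,J'$ we have $L_J\approx L_{J'}$ on $X\setminus(J\cup J')$, and there $u$ has at least $s+6$ elements on each side, hence is not among the first or last $s$. The same holds for $v$. Let $D_u$ be the set of $x\in X\setminus\{u,v\}$ with $x<_{L_J}u$ (for $J$ avoiding $u,x$), and define $D_v$ likewise. By symmetry let $u<_{L_J}v$ for all $J$ avoiding $u,v$. Then $D_u\subseteq D_v$: choose $J$ avoiding $u,v,x$.

**Step 4: $D_u$ and $D_v$ are initial segments of $L_1:=L_{\{u,v\}}$.** This is what allows us to insert $u$ and $v$ into $L_1$. Let $x\in D_u$ and $y<_{L_1}x$. Choose $J$ avoiding $u,x,y$, and let $Y=X\setminus(J\cup\{u,v\})$. So $x,y\in Y$, $L_1\approx L_J$ on $Y$, and $x<_{L_J}u$. If $y<_{L_J}x$, then $y<_{L_J}u$, so $y\in D_u$. Otherwise $L_1,L_J$ disagree on $x,y$, so $x,y$ both belong to the first $s$ or both to the last $s$ elements of $Y$ (in both orders). In $L_J$ at least $s+7$ elements of $Y$ follow $u$ (all but possibly $v$ of the at least $s+8$ elements following $u$), hence follow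 $x$. So $x$ is not among the last $s$. Hence $y$ is among the first $s$ elements of $Y$ in $L_J$. As at least $s+7$ elements of $Y$ precede $u$ in $L_J$, we get $y<_{L_J}u$, and $y\in D_u$ again. The argument for $D_v$ is the same with $u,v$ exchanged.

**Step 5: define $L$.** Insert $u$ into $L_1$ right after $D_u$ and $v$ right after $D_v$, with $u<v$; this is consistent because $D_u\subseteq D_v$. Then $L$ is a linear order on $X$ with $L|_{X\setminus\{u,v\}}=L_1$, and by Step 3:
$$\text{if } x\ne z,\ \{x,z\}\cap\{u,v\}\ne\emptyset \text{ and } J \text{ avoids } x,z,\ \text{ then } x<_Lz\iff x<_{L_J}z. \tag{6}$$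

**Step 6: verify.** Let $I$ be given, $Y=X\setminus I$ and $Y'=Y\setminus\{u,v\}$. On $Y'$ we have $L=L_1\approx L_I$ by Step 1, and $L=L_1\sim L_I$ by (2). Let $F,E$ be the common sets of first and last $s$ elements of $Y'$. Each element of $\{u,v\}\setminus I$ has at least $s+7$ elements of $Y'$ on each side in $L_I$, by Step 2, hence lies after $F$ and before $E$ in $L_I$. By (6) the same is true in $L$, and $L,L_I$ compare $u$ and $v$ (when in $Y$) with all elements of $Y$ equally. So in both orders on $Y$ first comes $F$, then $Y\setminus(F\cup E)$, then $E$, and the two orders agree on $Y\setminus(F\cup E)$.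

Let $P\subseteq Y$ with $|P|=K$. Since $|Y'\setminus(F\cup E)|\ge n-4-2s\ge K$, we can replace $P\setminus(F\cup E)$ by a subset of $Y'\setminus(F\cup E)$ of the same size, obtaining $P'\subseteq Y'$. The part of $P$ in $F$ comes first and the part in $E$ comes last, in both orders, and these parts are unchanged; on the middle part both orders agree, before and after the replacement. So the replacement does not change rel, and
$$\operatorname{rel}(L|_P,L_I|_P)=\operatorname{rel}(L|_{P'},L_I|_{P'})\in G,$$
because $L\sim L_I$ on $Y'$. Hence $L|_{X\setminus I}\sim L_I$. This proves Proposition 1, and with it Theorem 2. $\blacksquare$
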